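# Schur positivity of the area–similarity polynomial of a triangular partition

## 1. The theorem: $A_\lambda(q,t)$ is Schur-positive

**Theorem 1.** Let $\lambda$ be a triangular partition with mean slope $t_\lambda$, and put
$$A_\lambda(q,t)=\sum_{\mu\subseteq\lambda}q^{|\lambda|-|\mu|}\,t^{\mathrm{sim}(\lambda,\mu)},\tag{1}$$
where $\mu$ runs over all partitions contained in $\lambda$, and $\mathrm{sim}(\lambda,\mu)$ is the number of cells of $\mu$, of arm $a$ and leg $\ell$ in $\mu$, such that
$$\frac{\ell}{a+\ell+1}\le t_\lambda<\frac{\ell+1}{a+\ell+1}.$$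
Then $A_\lambda(q,t)$ is Schur-positive: it is a linear combination, with nonnegative integer coefficients, of Schur polynomials $s_\nu(q,t)$, where $\nu$ ranges over partitions with at most two parts.

This is posed as a conjecture in Viviane Pons, Loïc Le Mogne, "Deficit and $(q,t)$-symmetry in triangular partitions", arXiv:2604.00245 (2026). We now unpack the terms.

Partitions are drawn in French notation: the cell $(i,j)$, in column $i\ge1$ and row $j\ge1$, is the unit square $[i-1,i]\times[j-1,j]$. Row $j$ of $\lambda$ consists of $(1,j),\dots,(\lambda_j,j)$, and $\lambda'_i$ is the length of column $i$. Note that the point $(i,j)$ is the north-east corner of the cell $(i,j)$.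

**Definition (triangular partition, mean slope).** The partition $\lambda$ is triangular if there are reals $u\in(0,1)$ and $c>0$ with $\lambda=\{(i,j)\in\mathbb Z_{\ge1}^2: u\,i+(1-u)\,j\le c\}$. By Bergeron–Mazin, the set of all $u$ for which such a $c$ exists is an open interval $(t_1,t_2)$. The mean slope is $t_\lambda=\frac{t_1+t_2}2$.

For example, $(2,1)$ is triangular. Its extreme cells $(2,1)$ and $(1,2)$ have values $1+u$ and $2-u$, and the minimal outside cells $(3,1),(2,2),(1,3)$ have values $1+2u,\ 2,\ 3-2u$. The first two are below the last three exactly when $\frac13<u<\frac23$, so $t_\lambda=\frac12$. The partition $(2,2)$ is not triangular: the cell $(2,2)$ has value $2$, so leaving out $(3,1)$ forces $1+2u>2$, and leaving out $(1,3)$ forces $3-2u>2$; these contradict each other.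

**Definition (arm, leg, similar cell).** For a cell of $\mu$, the arm $a$ is the number of cells of $\mu$ to its right in its row, and the leg $\ell$ is the number of cells of $\mu$ above it in its column. Put
$$v^-=\frac{\ell}{a+\ell+1},\qquad v^+=\frac{\ell+1}{a+\ell+1}.$$
The cell is similar if $v^-\le t_\lambda<v^+$. A cell with $a=\ell=0$ has $v^-=0$, $v^+=1$ and is always similar. A cell with $a=1,\ell=0$ is similar iff $t_\lambda<\frac12$.

The exponent of $q$ in (1) is $\mathrm{area}(\lambda,\mu)=|\lambda|-|\mu|$; the pair $(\lambda,\mu)$ is called a triangular Dyck path. In two variables, for $i\ge j\ge0$,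
$$s_{(i,j)}(q,t)=\sum_{k=j}^{i}q^kt^{i+j-k}.$$
So Schur positivity is a statement about coefficients along each antidiagonal, in the following sense.

**Lemma 1.** Let $A=\sum a_{ij}q^it^j$ have nonnegative integer coefficients. If $a_{ij}=a_{ji}$ for all $i,j$, and $a_{ij}\le a_{i+1,j-1}$ whenever $i<j$, then $A$ is Schur-positive.

*Proof.* For $i\ge j\ge0$ put $b_{ij}=a_{ij}-a_{i+1,j-1}$, with $a_{i+1,-1}=0$. The coefficient of $q^it^j$, $i\ge j$, in $\sum b_{i'j'}s_{(i',j')}$ is $\sum_{j'\le j}b_{i+j-j',j'}$, which telescopes to $a_{ij}$. Both sides are symmetric, so $A=\sum b_{ij}s_{(i,j)}$. If $j=0$ then $b_{i0}=a_{i0}\ge0$. If $j\ge1$ then, since $j-1<i+1$, $a_{i+1,j-1}=a_{j-1,i+1}\le a_{j,i}=a_{ij}$, so $b_{ij}\ge0$. $\square$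

It is known that $A_\lambda$ is symmetric; the proof below does not use this and gives it again.

## 2. Small partitions, and chains of inclusions that break

*$\lambda=(1)$.* The partition $\mu=\varnothing$ gives $q$, and $\mu=(1)$ gives $t$. So $A_{(1)}=q+t=s_1$.

*$\lambda=(2,1)$, $t_\lambda=\frac12$.* The partitions $\varnothing$ and $(1)$ give $q^3$ and $q^2t$. For $\mu=(2)$ the cell $(1,1)$ has $a=1,\ell=0$ and interval $[0,\frac12)$, so it is not similar: $qt$. For $\mu=(1,1)$ the cell $(1,1)$ has interval $[\frac12,1)$ and is similar: $qt^2$. For $\mu=(2,1)$ the cell $(1,1)$ has interval $[\frac13,\frac23)$: $t^3$. So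
$$A_{(2,1)}=(q^3+q^2t+qt^2+t^3)+qt=s_3+s_{1,1}.$$

*$\lambda=(3,2)$.* The inside cells $(3,1),(2,2)$ have values $1+2u,2$; the minimal outside cells $(4,1),(3,2),(1,3)$ have values $1+3u,2+u,3-2u$. This gives $(t_1,t_2)=(\frac13,\frac12)$ and $t_\lambda=\frac5{12}$. The cells that can occur have the following status at $\frac5{12}$: $(a,\ell)=(0,0)$ similar; $(1,0)$, interval $[0,\frac12)$, similar; $(2,0)$, interval $[0,\frac13)$, not; $(0,1)$, interval $[\frac12,1)$, not; $(1,1)$, interval $[\frac13,\frac23)$, similar; $(2,1)$, interval $[\frac14,\frac12)$, similar. Hence the nine terms are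

| $\mu$ | $\varnothing$ | $(1)$ | $(2)$ | $(2,1)$ | $(3,1)$ | $(3,2)$ | $(1,1)$ | $(3)$ | $(2,2)$ |
|---|---|---|---|---|---|---|---|---|---|
| term | $q^5$ | $q^4t$ | $q^3t^2$ | $q^2t^3$ | $qt^4$ | $t^5$ | $q^3t$ | $q^2t^2$ | $qt^3$ |

and $A_{(3,2)}=s_5+s_{3,1}$.

The approach one tries first is to cut $\{\mu\subseteq\lambda\}$ into chains. Adding a cell to $\mu$ lowers the area by one; if it also creates exactly one more similar cell, then a factor $q$ is traded for a factor $t$. A chain $\mu_0\subset\mu_1\subset\cdots$ of such moves, symmetric about the middle, contributes one Schur polynomial. For $(2,1)$ this works: $\varnothing\subset(1)\subset(1,1)\subset(2,1)$ is one chain, and $(2)$ alone is the other. For $(3,2)$ the first six columns of the table form a chain. But the only three partitions of total degree $4$ are $(1,1),(3),(2,2)$, with terms $q^3t,\ q^2t^2,\ qt^3$, and $(1,1)\not\subseteq(3)$. So the step from $q^3t$ to $q^2t^2$ is not the addition of cells, for any choice of chains.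

We therefore look for a bigraded vector space with graded dimension $A_\lambda$ (up to a shift) and for a linear operator that trades $t$ for $q$ on it. The space will be the bottom part of the Khovanov–Rozansky homology of a knot attached to $\lambda$. The operator comes from a published theorem, and the work is to compute the dimension of the space.

## 3. From the mean slope to an irrational slope

For irrational $\theta\in(0,1)$ put $h(x,y)=\theta x+(1-\theta)y$, the *height*. Since $\theta$ is irrational, $h$ is injective on $\mathbb Z^2$. For $c>0$ let $\lambda(\theta,c)=\{(i,j)\in\mathbb Z_{\ge1}^2:h(i,j)\le c\}$. Let $\mathrm{sim}_\theta(\mu)$ be the number of cells of $\mu$ with $v^-<\theta<v^+$.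

**Theorem 2.** For all irrational $\theta\in(0,1)$ and all $c>0$, with $\lambda=\lambda(\theta,c)$, the polynomial
$$A^\theta_\lambda=\sum_{\mu\subseteq\lambda}q^{|\lambda|-|\mu|}t^{\mathrm{sim}_\theta(\mu)}\tag{2}$$
is symmetric and Schur-positive.

*Theorem 2 implies Theorem 1.* The numbers $v^\pm$ of all cells of all $\mu\subseteq\lambda$ form a finite set. Choose an irrational $\theta>t_\lambda$ in $(t_1,t_2)$, so close to $t_\lambda$ that no $v^\pm$ lies in $(t_\lambda,\theta]$. Then $v^-\le t_\lambda\iff v^-<\theta$ and $t_\lambda<v^+\iff\theta<v^+$ for all these cells, so $A_\lambda=A_\lambda^\theta$. Since $\theta\in(t_1,t_2)$, we have $\lambda=\lambda(\theta,c)$ for some $c$. $\square$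

(With $\theta$ slightly below $t_\lambda$ the same argument covers the convention $v^-<t_\lambda\le v^+$.)

From now on $\theta$, $c$ and $\lambda=\lambda(\theta,c)$ are fixed. Increasing $c$ slightly does not change $\lambda$, and $h(\mathbb Z^2)$ is countable, so we assume $c\notin h(\mathbb Z^2)$. Put $M=\lfloor c/\theta\rfloor$ and $N=\lfloor c/(1-\theta)\rfloor$.

## 4. Sweeping a partition with lines of constant height

We encode $\mu\subseteq\lambda$ by moving a line $\{h=s\}$ down from $s=c$ and recording how it meets the boundary of $\mu$. The record is a walk on pairs of binary words, and these walks will match a recursion in knot homology.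

**Definition (boundary path).** $P_\mu$ comes down the $y$-axis, follows the boundary of $\mu$, and leaves along the $x$-axis. Row $j\ge1$ contains one vertical step $V_j$, with top $T_j=(\mu_j,j)$ and bottom $B_j=(\mu_j,j-1)$. Column $i\ge1$ contains one horizontal step $H_i$, with right end $R_i=(i,\mu'_i)$ and left end $L_i=(i-1,\mu'_i)$.

Going from NW to SE, height decreases along vertical steps, increases along horizontal ones, and tends to $+\infty$ at both ends. So for $s\notin h(\mathbb Z_{\ge0}^2)$ the crossings of $P_\mu$ with $\{h=s\}$ are, in path order, $V,H,V,H,\dots,V,H$, with $l=l(s)$ of each kind. This is also their NW–SE order along the level line, because $x-y$ increases along both. All vertices of $P_\mu$ lie in $\mathbb Z_{\ge0}^2$, whose heights are locally finite.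

**Definition (states).** At time $s$, row $j$ is *undetermined* if $h(T_j)<s$, *crossing* if $h(B_j)<s<h(T_j)$, *done* if $s<h(B_j)$. Column $i$ is undetermined if $h(R_i)<s$, crossing if $h(L_i)<s<h(R_i)$, done if $s<h(L_i)$.

**Step 1: the position at $s=c$.** Rows $1,\dots,N$ are undetermined, since $T_j$ is a cell of $\lambda$ or $T_j=(0,j)$ with $j\le N$. Row $N+1$ has $\mu_{N+1}=0$, because $h(1,N+1)>(1-\theta)(N+1)>c$; its top $(0,N+1)$ is above $c$ and its bottom $(0,N)$ is below $c$, so it is crossing. Later rows are done. The same holds for columns with $M$ in place of $N$. So $l(c)=1$.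

**Definition (items, words).** The $v$-items are the undetermined columns $i$ (type $0$, on the line $x=i$) and the crossing rows $j$ (type $1$, on the line $x=\mu_j$). The $w$-items are the undetermined rows $j$ (type $0$, on $y=j$) and the crossing columns $i$ (type $1$, on $y=\mu_i'$). The *next event* of an item is the lattice point of its line with largest height $<s$. The words $v(s)$, $w(s)$ list the types of the $v$-items and of the $w$-items, ordered by increasing height of the next event.

So the last letter belongs to the item whose event comes next. Both words have $l(s)$ ones. For a crossing row $j$ the next event is $B_j$; for a crossing column $i$ it is $L_i$. Next events of $v$-items have heights in $(s-(1-\theta),s)$, and those of $w$-items in $(s-\theta,s)$.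

**Step 2: distinct items of one kind lie on distinct lines.** Two crossing rows with equal $\mu_j$ would have disjoint height intervals $(h(B_j),h(T_j))$, both containing $s$: impossible. If column $i$ is undetermined and $\mu_j=i$, then $j\le\mu'_i$, so $h(T_j)\le h(R_i)<s$ and row $j$ is not crossing. For $w$-items: crossing columns with equal $\mu'_i$ have disjoint intervals, and if row $j$ is undetermined and $\mu_i'=j$ then $i\le\mu_j$, so $h(R_i)\le h(T_j)<s$. Hence the order in the words is well defined.

**Step 3: at each event one $v$-item meets one $w$-item.** Let $s$ pass $h(p)$, $p=(x,y)$, $h(p)<c$. From the definitions, just above $h(p)$ the point $p$ is the next event of a $v$-item iff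

- (i) $x\ge1$ and $y\ge\mu'_x$ (type $0$), or
- (ii) $y\ge0$ and $\mu_{y+1}=x$ (type $1$),

and of a $w$-item iff

- (i$'$) $y\ge1$ and $x\ge\mu_y$ (type $0$), or
- (ii$'$) $x\ge0$ and $\mu'_{x+1}=y$ (type $1$).

In all cases $p\in\mathbb Z_{\ge0}^2$. A row or column changes state at $p$ only if $p$ is some $T_j$ (then (i$'$) holds), $B_j$ (then (ii)), $R_i$ (then (i)) or $L_i$ (then (ii$'$)). So points that are not events change nothing.

*Claim: (i) or (ii) holds iff (i$'$) or (ii$'$) holds.* By transposition it suffices to prove "$\Rightarrow$". Assume (i). If $y>\mu'_x$ then $y\ge1$ and $\mu_y<x$, which gives (i$'$). If $y=\mu'_x\ge1$ then $\mu_y\ge x$; equality gives (i$'$), and if $\mu_y>x$ then $(x+1,y)\in\mu$, $(x+1,y+1)\notin\mu$, which is (ii$'$). If $y=\mu'_x=0$ then $\mu'_{x+1}=0$, which is (ii$'$). Assume (ii). If $y\ge1$ then $\mu_y\ge x$; equality gives (i$'$), and $\mu_y>x$ gives $\mu'_{x+1}=y$, (ii$'$). If $y=0$ then $\mu_1=x$, so $\mu'_{x+1}=0$, (ii$'$).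

By Step 2, each event involves exactly one $v$-item and exactly one $w$-item, and these are the last letters of the two words. In particular only one of (i), (ii) and only one of (i$'$), (ii$'$) holds at an event.

**Step 4: the transitions.** We go through the four cases (type of $v$-item, type of $w$-item).

*Case $(0,0)$:* $x,y\ge1$, $y\ge\mu'_x$, $x\ge\mu_y$. Either $(x,y)\in\mu$; then $y=\mu'_x$, $x=\mu_y$, so $(x,y)$ is a corner of $\mu$ and $p=R_x=T_y$. Column $x$ and row $y$ start crossing. The item on the line $x$ becomes type $1$ (it is now row $y$), and so does the item on the line $y$ (now column $x$). Call this a *creation*. Or $(x,y)\notin\mu$; then $\mu'_x<y$, $\mu_y<x$, the point $p$ is not on $P_\mu$, and only the next events change. Call this a *pass*.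

*Case $(1,1)$:* $V_{y+1}$ and $H_{x+1}$ both end at $p$, and both items disappear.

*Case $(0,1)$:* $y=\mu'_{x+1}\le\mu'_x\le y$, so $H_{x+1}$ becomes done and $H_x$ starts crossing at $p$. The $v$-item disappears; the $w$-item on the line $y$ persists, with type $1$.

*Case $(1,0)$:* the transpose: the $w$-item disappears, the $v$-item persists with type $1$.

A persisting $v$-item gets the new event height $h(p)-(1-\theta)$, below those of all other $v$-items, so it moves to the front of the word. The same holds for $w$-items, with $\theta$. Writing $v0$ for the word $v$ followed by $0$, and so on, the transitions are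
$$\begin{aligned}
(v0,w0)&\to(1v,1w)\ \text{(creation)}\quad\text{or}\quad(0v,0w)\ \text{(pass)},\\
(v1,w1)&\to(v,w),\\
(v0,w1)&\to(v,1w),\\
(v1,w0)&\to(1v,w).
\end{aligned}\tag{3}$$

**Step 5: beginning and end.** The starting words $(v^0,w^0)$ do not depend on $\mu$: the $v$-items are on the lines $x=0$ (type $1$) and $x=1,\dots,M$ (type $0$), the $w$-items on $y=0$ (type $1$) and $y=1,\dots,N$ (type $0$), and the order is determined by the lines. There are finitely many events, since events are points of $\mathbb Z_{\ge0}^2$ of height $<c$. For $s<0$ everything is done and the words are empty. If $l(s)=0$, the path does not meet the level $s$, hence lies above it, hence there are no items. So $l\ge1$ until the last event. Only $(1,1)$ events lower $l$, so the last event is a $(1,1)$ event leading from $(1,1)$ (both words equal to the single letter $1$) to the empty words.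

*Example.* Take $\theta=1/\sqrt3\approx0.577$ and $c=1.1$, so $\lambda=(1)$, $M=1$, $N=2$. At $s=c$ the line $x=0$ has next event $(0,2)$ at height $0.845$, and $x=1$ has $(1,1)$ at height $1$; so $v^0=10$. The lines $y=0,2,1$ have next events $(1,0),(0,2),(1,1)$ at heights $0.577,0.845,1$; so $w^0=100$. The first event is $(0,0)$, at $p=(1,1)$. The two histories are
$$\mu=(1):\ (10,100)\to(11,110)\to(11,11)\to(1,1)\to(\varnothing,\varnothing),$$
$$\mu=\varnothing:\ (10,100)\to(01,010)\to(10,01)\to(1,10)\to(1,1)\to(\varnothing,\varnothing).$$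

**Proposition 1.** Sending $\mu$ to its history is a bijection from $\{\mu\subseteq\lambda\}$ to the set of all complete sequences of choices in (3) starting at $(v^0,w^0)$.

*Proof.* *Injectivity.* The lines and types of all items, hence the next event, are determined by the previous choices. So the history determines at which points the passes occur. They occur exactly at the points of $\lambda\setminus\mu$: a pass is at a cell $p\notin\mu$ with $h(p)<c$, and conversely every $(x,y)\in\lambda\setminus\mu$ satisfies $\mu'_x<y$ and $\mu_y<x$, so (i) and (i$'$) hold there and the event is a pass. So the history determines $\mu$.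

*Surjectivity.* We show by induction on length that every finite sequence of choices is an initial part of the history of some $\mu$. Since histories have bounded length, this suffices. It is enough to show: if $\mu$ has a $(0,0)$ event at $p=(x,y)$, some $\mu^*\subseteq\lambda$ has the same states above $h(p)$ and makes the other choice at $p$.

If $(x,y)\notin\mu$, take $\mu^*=\mu\cup\{(a,b):a\le x,\ b\le y\}$, which is contained in $\lambda$ since $h(p)<c$. A row $b\le y$ whose length changes has $T_b=(\mu_b,b)$ before and $(x,b)$ after, with $\mu_b<x$; both have height $\le h(p)$, so the row is undetermined above $h(p)$ for both partitions. The same holds for columns. Also $(x,y)$ is a corner of $\mu^*$, because $\mu_y\le x$ and $\mu'_x\le y$. So $\mu^*$ has a creation at $p$.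

If $(x,y)\in\mu$, it is a corner; take $\mu^*=\mu\setminus\{(x,y)\}$. Only row $y$ and column $x$ change, and they are undetermined above $h(p)$ for both. So $\mu^*$ has a pass at $p$. $\square$

## 5. Weights on events, and non-similar cells as crossings

We now put weights on the events so that the history of $\mu$ has the weight of $\mu$ in (2), up to a global power of $t$. With $l$ the number of ones in each word just before the event, let
$$\text{creation: }t^{-l},\qquad\text{pass: }q\,t^{-l},\qquad(1,1)\text{ event: }t^{l-1},\qquad\text{other events: }1.$$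

**Proposition 2.** The product of the weights along the history of $\mu$ is $q^{|\lambda|-|\mu|}\,t^{\mathrm{sim}_\theta(\mu)-|\lambda|}$.

*Proof.*

**Step 1: reduction to a count.** The exponent of $q$ is the number of passes, $|\lambda\setminus\mu|$. The number $\binom l2$ increases by $l$ at a creation, decreases by $l-1$ at a $(1,1)$ event, and does not change otherwise. It goes from $\binom12=0$ to $\binom02=0$, so $\sum_{(1,1)}(l-1)=\sum_{\text{creations}}l$. Hence the exponent of $t$ is $-\sum_{p\in\lambda\setminus\mu}l(p)$, where $l(p)$ is the value of $l$ just above $h(p)$. We must show that this is $\mathrm{sim}_\theta(\mu)-|\lambda|$, that is,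
$$|\mu|-\mathrm{sim}_\theta(\mu)=\sum_{p\in\lambda\setminus\mu}(l(p)-1).\tag{4}$$

**Step 2: similarity in terms of heights.** For $(i,j)\in\mu$ with $a=\mu_j-i$, $\ell=\mu_i'-j$,
$$h(T_j)-h(L_i)=\theta(a+1)-(1-\theta)\ell,\qquad h(R_i)-h(B_j)=(1-\theta)(\ell+1)-\theta a.$$
The first is $\theta(a+\ell+1)-\ell$ and the second is $\ell+1-\theta(a+\ell+1)$. So $v^-<\theta\iff h(L_i)<h(T_j)$, and $\theta<v^+\iff h(B_j)<h(R_i)$; equalities are impossible as $\theta$ is irrational. Thus $(i,j)$ is non-similar iff
$$\text{(I)}\ h(T_j)<h(L_i)\qquad\text{or}\qquad\text{(II)}\ h(R_i)<h(B_j),$$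
and these exclude each other because $v^-<v^+$.

**Step 3: $l(p)-1$ as a number of crossings.** Let $p=(x,y)\in\lambda\setminus\mu$. It lies strictly NE of $P_\mu$, and no vertex of $P_\mu$ has height $h(p)$. Going SE along the level line of $p$, one enters the NE side of $P_\mu$ at $V$'s and leaves it at $H$'s. So $p$ lies between the $k$-th $V$ and the $k$-th $H$ for some $k$, and $l(p)-1=(k-1)+(l(p)-k)$ is the number of $H_i$ crossing the level NW of $p$ plus the number of $V_j$ crossing it SE of $p$.

**Step 4: pairs $(p,H_i)$, with $H_i$ crossing NW of $p$, correspond to cells of type (I).** The map is $(p,H_i)\mapsto(i,y)$. If $H_i$ crosses the level of $p$, it does so NW of $p$ iff $\mu'_i>y$. Then $(i,y)\in\mu$. With $k=x-\mu_y\ge1$,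
$$h(T_y)=h(p)-k\theta<h(R_i)-\theta=h(L_i),$$
so $(i,y)$ is of type (I). Conversely let $(i,y)\in\mu$ with $h(T_y)<h(L_i)$. If $\mu'_i=y$, then $L_i=(i-1,y)$ would be lower than $T_y=(\mu_y,y)$; so $\mu'_i>y$. Exactly one integer $k$ has $h(\mu_y+k,y)\in(h(L_i),h(L_i)+\theta)=(h(L_i),h(R_i))$; the endpoints are not attained, as $L_i,R_i$ have ordinate $\ne y$. Since $h(T_y)<h(L_i)$, $k\ge1$. The point $p=(\mu_y+k,y)$ is a cell outside $\mu$ with $h(p)<h(R_i)\le c$ (as $R_i$ is a cell of $\mu$), so $p\in\lambda\setminus\mu$, and $H_i$ crosses its level NW of it. Any preimage of $(i,y)$ has this form, so it is the unique one.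

**Step 5: pairs $(p,V_j)$, with $V_j$ crossing SE of $p$, correspond to cells of type (II).** The map is $(p,V_j)\mapsto(x,j)$. If $V_j$ crosses the level of $p$, it does so SE of $p$ iff $\mu_j>x$. Then $(x,j)\in\mu$, and with $k=y-\mu'_x\ge1$ we get $h(R_x)=h(p)-k(1-\theta)<h(T_j)-(1-\theta)=h(B_j)$: type (II). Conversely let $(x,j)\in\mu$ with $h(R_x)<h(B_j)$. If $\mu_j=x$, then $B_j=(x,j-1)$ would be lower than $R_x=(x,\mu'_x)$; so $\mu_j>x$. Exactly one integer $k$ has $h(x,\mu'_x+k)\in(h(B_j),h(T_j))$, and $k\ge1$. The point $p=(x,\mu'_x+k)$ lies outside $\mu$ with $h(p)<h(T_j)\le c$, and is the unique preimage.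

Every non-similar cell is of exactly one type, so Steps 3–5 prove (4). $\square$

Together with Proposition 1,
$$\sum_{\text{histories from }(v^0,w^0)}\ \prod(\text{weights})=t^{-|\lambda|}A_\lambda^\theta(q,t).\tag{5}$$

In the example, $\mu=(1)$ has weight $t^{-1}\cdot1\cdot t\cdot1=1$ and $\mu=\varnothing$ has weight $qt^{-1}$; the sum is $t^{-1}(t+q)$.

Formula (5) is a positive recursion, and one may hope to prove Schur positivity by induction along it. This fails at the first branching: for $\lambda=(1)$ the creation contributes the monomial $t$ to $A_\lambda$ and the pass contributes the monomial $q$, and neither is symmetric. The operator must act on the whole sum. So we build complexes $C(v,w)$ whose homologies satisfy the recursion (3) with these weights, such that $C(v^0,w^0)$ is the complex of a knot, and use the operator only at the root.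

## 6. Rouquier complexes, and the two cited theorems

**Definition (Soergel bimodules).** Let $R_n=\mathbb Q[x_1,\dots,x_n]$, $\deg x_i=2$; let $s_i$ exchange $x_i,x_{i+1}$, and let $B_i=R_n\otimes_{R_n^{s_i}}R_n$, generated in degree $0$. $\mathrm{SBim}_n$ is the category of graded $R_n$-bimodules, with degree-$0$ maps, that are direct summands of finite direct sums of shifts of products of $B_i$'s (products are $\otimes_{R_n}$). They are free of finite rank as left and as right modules.

Shifts: $Q^kM$ has the generators of $M$ raised by $k$ in internal degree; $T^k$ places degree $0$ in cohomological degree $k$; $A$ records Hochschild degree. Put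
$$q=Q^2,\qquad t=T^2Q^{-2},\qquad a=AQ^{-2}.$$
So multiplication by $q$ and $t$ preserves the parity of the $T$-degree.

In $B_i$, symmetric polynomials in $x_i,x_{i+1}$ pass through $\otimes$. So
$$(x_i\otimes1-1\otimes x_i)(x_i\otimes1-1\otimes x_{i+1})=0.\tag{6}$$
Put $z_i=x_i\otimes1-1\otimes x_i$ and $g_i=x_{i+1}\otimes1-1\otimes x_i=-(x_i\otimes1-1\otimes x_{i+1})$. Four consequences will be used.

- As a left module, $B_i$ is free with basis $1\otimes1,\,g_i$, and also with basis $1\otimes1,\,z_i$.
- By (6), $fg_i=g_if$ for all $f\in R_n$.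
- By (6), $x_iz_i=z_ix_{i+1}$ and $x_{i+1}z_i=z_ix_i$. Multiplication $B_i\to R_n$ kills $z_i$, so by the first point its kernel is $R_nz_i$. It sends $g_i$ to $x_{i+1}-x_i$.
- If $b=u(1\otimes1)+rg_i$ with $u,r\in R_n$, then $x_ib-bx_i=uz_i=-(x_{i+1}b-bx_{i+1})$, and $z_i=(x_i-x_{i+1})(1\otimes1)+g_i$. So $b$ commutes with $x_i$, or with $x_{i+1}$, iff $u=0$. Hence the maps $R_n\to B_i$ correspond to $R_ng_i\cong Q^2R_n$, and $\mathrm{Hom}(R_n,B_i)$ starts in degree $2$.

$K^b(\mathrm{SBim}_n)$ is the category of bounded complexes with chain maps up to homotopy; $\simeq$ means homotopy equivalence, $[1]=T^{-1}$, and every map $f$ gives a distinguished triangle $X\to Y\to\mathrm{Cone}(f)\to$.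

**Definition (Rouquier complexes).** $F(\sigma_i)=(B_i\to R_n)$ in degrees $-1,0$, the map being multiplication. $F(\sigma_i^{-1})=(R_n\to Q^{-2}B_i)$ in degrees $0,1$, the map being $1\mapsto x_i\otimes1-1\otimes x_{i+1}$. Braid words are read bottom to top, and $F(\beta\beta')=F(\beta)F(\beta')$. By Rouquier, $F(\beta)\in K^b(\mathrm{SBim}_n)$ is well defined for braids $\beta$. We often omit $F$, write $X\sqcup Y$ for juxtaposition and $1_k$ for the identity on $k$ strands.

*Example.* $F(\sigma_1^2)\simeq(Q^2B\xrightarrow{\pm z}B\to R)$ in degrees $-2,-1,0$, with $R=R_2$, $B=B_1$, $z=z_1$. Indeed $F(\sigma_1)^2=(BB\to B\oplus B\to R)$, and $BB=R\otimes_{R^{s}}R\otimes_{R^{s}}R$ is the direct sum of the sub-bimodules generated by $1\otimes1\otimes1$ (a copy of $B$) and by $y=1\otimes x_1\otimes1-x_1\otimes1\otimes1$ (a copy of $Q^2B$). Multiplying the first two factors sends these generators to $1\otimes1$ and $0$, so the first summand cancels against the corresponding copy of $B$. Multiplying the last two factors sends $y$ to $1\otimes x_1-x_1\otimes1=-z$.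

**Definition (homology).** $\mathrm{HHH}(C)=H(HH^\bullet(C))$, and its $A$-degree $0$ part is
$$\mathcal H(C)=H^\bullet(\mathrm{Hom}_{R_n\text{-}R_n}(R_n,C)),$$
bigraded by $Q$ and $T$, where Hom includes maps of all internal degrees. A homotopy equivalence induces an isomorphism on $\mathcal H$, and a triangle a long exact sequence.

*Reduced homology.* Let $e=\sum x_i$ and $R'=\mathbb Q[x_i-x_{i+1}]$. Then $R_n=\mathbb Q[e]\otimes R'$ and $B_i=\mathbb Q[e]\otimes B'_i$, with $e$ acting equally on both sides, and the differentials are extended from $R'$. So $\mathcal H(F(\beta))=\mathbb Q[e]\otimes\overline{\mathcal H}(F(\beta))$, where $\overline{\mathcal H}$ is the $A$-degree $0$ part of reduced homology, and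
$$(\text{series of }\overline{\mathcal H})=(1-q)\cdot(\text{series of }\mathcal H).$$

Reduced homology is also defined as the derived quotient by one variable $x_1$. If the closure of $\beta$ is a knot, this gives the same graded dimensions; here is the proof for positive $\beta$, the case we need. On $F(\sigma_i)$, left $x_i$ is homotopic to right $x_{i+1}$: the homotopy $R_n\to B_i$, $1\mapsto x_i\otimes1-1\otimes x_{i+1}=-g_i$, is a bimodule map, and its composites with $B_i\to R_n$ on either side are multiplication by $x_i\otimes1-1\otimes x_{i+1}$. With $g_i$ in place of $-g_i$ we get that left $x_{i+1}$ is homotopic to right $x_i$. So on $F(\beta)$ left $x_i$ is homotopic to right $x_{\pi(i)}$, with $\pi$ the permutation of $\beta$. On $\mathcal H(F(\beta))$ left and right actions agree. So if $\pi$ is an $n$-cycle, all $x_i$ act equally, $x_1=e/n$ acts injectively, and the derived quotient by $x_1$ has homology $\mathcal H/e\mathcal H\cong\overline{\mathcal H}$. Extending the ground field does not change dimensions.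

**Fact K** [B. Elias, M. Hogancamp, *On the computation of torus link homology*, Compositio Math. 155 (2019) 164–205; in the present normalization: M. Hogancamp, A. Mellit, *Torus link homology*, arXiv:1909.00418; see also A. Mellit, *Homology of torus knots*, Geom. Topol. 26 (2022) 47–70]. There are complexes $K_n\in K^b(\mathrm{SBim}_n)$, $n\ge1$, with

1. (K1) $K_1=R_1$;
2. (K2) $K_nB_i\simeq0\simeq B_iK_n$; hence $K_nF(\sigma_i^{\pm1})\simeq K_n\simeq F(\sigma_i^{\pm1})K_n$ for $1\le i<n$ (*absorption*);
3. (K3) the partial Hochschild trace of $K_{n+1}$ over the last strand is $(t^n+a)K_n$; in particular, in $A$-degree $0$, $\mathcal H((1_k\sqcup K_{n+1})(Z\sqcup1))\cong t^n\,\mathcal H((1_k\sqcup K_n)Z)$ for $Z\in K^b(\mathrm{SBim}_{k+n})$, $n\ge1$;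
4. (K4) there is a distinguished triangle $qt^{-n}(K_n\sqcup1)\to(K_n\sqcup1)F(J_{n+1})\to t^{-n}K_{n+1}\to$, where $J_{n+1}=\sigma_n\cdots\sigma_1\sigma_1\cdots\sigma_n$.

*Example.* $t^{-1}K_2=(Q^4R\to Q^2B\to B\to R)$ in degrees $-3,\dots,0$. This is (K4) for $n=1$: $qt^{-1}=Q^4T^{-2}$, the map $Q^4T^{-2}R\to F(\sigma_1^2)$ sends $1$ to $x_1\otimes1-1\otimes x_2=-g_1$ in $Q^2B$, and it is a chain map since $z_1g_1=0$ by (6). Let us check (K3) here. Taking maps from $R$ replaces $R$ by $R$ and $B$ by $Rg_1\cong Q^2R$, so we get $Q^4R\to Q^4R\to Q^2R\to R$. The first map is $1\mapsto-g_1$, an isomorphism. The second is zero since $z_1g_1=0$. The third is multiplication by $x_2-x_1$. So $\mathcal H(t^{-1}K_2)=R_2/(x_2-x_1)$ in degree $0$, with the series $1/(1-q)$ of $\mathcal H(K_1)=\mathbb Q[x_1]$.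

**Fact L** [E. Gorsky, M. Hogancamp, A. Mellit, *Tautological classes and symmetry in Khovanov–Rozansky homology*, Duke Math. J. 173 (2024)]. If the closure of $\beta$ is a knot, its reduced homology carries an endomorphism $\mathsf F$ (called $F_2$ there) of degree $A^0Q^4T^{-2}$ with the hard Lefschetz property. In $A$-degree $0$ this says: there is an integer $c_0$ such that $\overline{\mathcal H}$ lives in $Q$-degrees $\equiv c_0\bmod2$, and for all $j\ge0$ the map $\mathsf F^j$ is an isomorphism from the part of $Q$-degree $c_0-2j$ to the part of $Q$-degree $c_0+2j$.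

Note that $Q^4T^{-2}=q/t$: the operator $\mathsf F$ trades a $t$ for a $q$. Facts K and L are the only published inputs beyond Rouquier's and Matsumoto's theorems; everything else is proved here.

## 7. Cyclicity, Markov moves and sliding

These four lemmas are the moves allowed on complexes made of braids and of one $K_l$.

**Lemma 2 (cyclicity).** If $X$ is a Rouquier complex, then $\mathcal H(XY)\cong\mathcal H(YX)$.

*Proof.* In $K^b$, with all shifts, $\mathrm{Hom}(R,XY)\cong\mathrm{Hom}(X^{-1},Y)\cong\mathrm{Hom}(R,YX)$: multiply by $X^{-1}$ on the left, then by $X$ on the right. $\square$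

**Lemma 3 (positive Markov move).** For $Y\in K^b(\mathrm{SBim}_{n-1})$,
$$\mathcal H((Y\sqcup1)F(\sigma_{n-1}))\cong\mathcal H(Y)\cong\mathcal H((1\sqcup Y)F(\sigma_1)).$$

*Proof.* For an $R_n$-bimodule $M$ put $\mathrm{Tr}^0M=\{m:x_nm=mx_n\}$, an $R_{n-1}$-bimodule. We have $(Y\sqcup1)\otimes_{R_n}M=Y\otimes_{R_{n-1}}M$, with $x_n$ acting on the left through $M$. The terms of $Y$ are free right $R_{n-1}$-modules, so the elements of $Y\otimes M$ commuting with $x_n$ form $Y\otimes\mathrm{Tr}^0M$. Hence
$$\mathrm{Hom}(R_n,(Y\sqcup1)M)=\mathrm{Hom}_{R_{n-1}\text{-}R_{n-1}}(R_{n-1},Y\otimes\mathrm{Tr}^0M).$$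
Now $\mathrm{Tr}^0R_n=R_n$, and by the fourth consequence of (6), $\mathrm{Tr}^0B_{n-1}=R_ng_{n-1}\cong Q^2R_n$, with equal left and right actions and $g_{n-1}\mapsto x_n-x_{n-1}$. So $\mathrm{Tr}^0F(\sigma_{n-1})=(Q^2R_n\xrightarrow{x_n-x_{n-1}}R_n)$. As $R_{n-1}$-bimodules, $R_n=R_{n-1}\oplus(x_n-x_{n-1})R_n$, so this complex is homotopy equivalent to $R_{n-1}$ in degree $0$. This gives the first isomorphism. The relabelling $x_i\mapsto x_{n+1-i}$ turns $B_{n-1}$ into $B_1$, $Y\sqcup1$ into $1\sqcup Y$ with $Y$ relabelled, and gives the second. $\square$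

**Corollary 1 (Markov move).** If $X,Y$ are complexes on $n-1$ strands, at least one of which is a Rouquier complex, then $\mathcal H((X\sqcup1)\sigma_{n-1}(Y\sqcup1))\cong\mathcal H(XY)$, and likewise on the left: $\mathcal H((1\sqcup X)\sigma_1(1\sqcup Y))\cong\mathcal H(XY)$.

*Proof.* If $Y$ is a Rouquier complex, move it to the front by Lemma 2. If $X$ is one, move it to the end, and then $\sigma_{n-1}$ to the end. In both cases we reach $(YX\sqcup1)\sigma_{n-1}$, whose $\mathcal H$ is $\mathcal H(YX)$ by Lemma 3, and $\mathcal H(YX)\cong\mathcal H(XY)$ by Lemma 2. The left version is the same. $\square$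

**Lemma 4 (sliding).** On $n+1$ strands let $\alpha'=\sigma_n\cdots\sigma_1$ and $\alpha=\sigma_1\cdots\sigma_n$. For $C\in K^b(\mathrm{SBim}_n)$,
$$(C\sqcup1)\alpha'\simeq\alpha'(1\sqcup C)\qquad\text{and}\qquad(1\sqcup C)\alpha\simeq\alpha(C\sqcup1).$$

For $C=F(\beta)$ this is a braid relation. We need it for $C=K_l$, which is not a braid. Sliding term by term is not enough: the equivalences for the terms commute with the differentials only up to homotopy. The proof shows that the obstructions to gluing them vanish.

*Proof.* The relabelling $x_i\mapsto x_{n+2-i}$ on $n+1$ strands exchanges $\sigma_i$ and $\sigma_{n+1-i}$, hence $\alpha'$ and $\alpha$, and turns $C\sqcup1$ into $1\sqcup C^{\rho}$, with $C^\rho$ the relabelled $C$. So the second statement follows from the first. Let $G=F(\alpha')$, and put $\Phi(C)=G^{-1}(C\sqcup1)G$, $\Psi(C)=1\sqcup C$. We show $\Phi(C)\simeq\Psi(C)$.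

**Step 1: for $B\in\mathrm{SBim}_n$, $\Phi(B)$ is homotopy equivalent to some $B^\sharp\in\mathrm{SBim}_{n+1}$ in degree $0$.** As $\sigma_i\alpha'=\alpha'\sigma_{i+1}$ for $1\le i<n$, $\Phi(F(\sigma_i))\simeq F(\sigma_{i+1})$. On any number of strands, the bidegree-$0$ part of $\mathrm{Hom}_{K^b}(R,F(\sigma_i))$ is one-dimensional, spanned by the inclusion $\iota_i$ of $R$: chain maps of bidegree $0$ are scalars $R\to R$, and there are no homotopies, because $\mathrm{Hom}(R,B_i)$ starts in degree $2$. Since $\iota_i\sqcup1=\iota_i\ne0$ and conjugation by $G$ is an autoequivalence, $\Phi(\iota_i)$ is a nonzero multiple of $\iota_{i+1}$. As $\mathrm{Cone}(\iota_i)\simeq B_i[1]$, comparing cones gives $\Phi(B_i)\simeq B_{i+1}$. The functor $\Phi$ is monoidal and commutes with sums and shifts, so the claim holds for sums of shifts of products $X$ of $B_i$'s. If $B$ is the image of an idempotent $\epsilon$ of such an $X$, then $\Phi(\epsilon)$ corresponds to an idempotent in $\mathrm{End}_{K^b}(X^\sharp)=\mathrm{End}(X^\sharp)$. It splits in $\mathrm{SBim}_{n+1}$,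 and $\Phi(B)$ is homotopy equivalent to its image.

**Step 2: homotopy equivalences $f_B:\Phi(B)\to\Psi(B)$, natural up to homotopy in $B$.** For a permutation $w$ of the variables let $R_w$ be $R$ with right action $r\cdot f=r\,w(f)$; then $R_w\otimes R_{w'}=R_{ww'}$. By the third consequence of (6), $B_i\to R$ is onto with kernel $Rz_i\cong Q^2R_{s_i}$. So in the derived category $D^b$ of graded bimodules, $F(\sigma_i)\cong Q^2R_{s_i}[1]$. Since all terms are free on both sides, $G$ is isomorphic in $D^b$ to a shift of $R_w$, $w=s_n\cdots s_1$, and $\Phi(B)\cong R_w^{-1}\otimes(B\sqcup1)\otimes R_w$ in $D^b$, naturally in $B$. The right side is $B\sqcup1$ with $f$ acting on both sides through $w(f)$. As $w(x_{i+1})=x_i$ for $1\le i\le n$ and $w(x_1)=x_{n+1}$, this is $1\sqcup B$, naturally in $B$. Call the resulting isomorphism $\varphi_B:\Phi(B)\to\Psi(B)$ in $D^b$. By Step 1, for $B,B_*\in\mathrm{SBim}_n$,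
$$\mathrm{Hom}_{K^b}(\Phi(B),\Psi(B_*))=\mathrm{Hom}(B^\sharp,\Psi(B_*))=\mathrm{Hom}_{D^b}(\Phi(B),\Psi(B_*)),$$
because bimodules embed fully faithfully in $D^b$. Hence $\varphi_B$ lifts uniquely to $f_B$ in $K^b$. It is an isomorphism there because the induced map $B^\sharp\to\Psi(B)$ is an isomorphism of bimodules. Naturality of $\varphi$ gives that of $f$.

**Step 3: gluing over a complex.** Let $C=(C^k,d)$ be bounded. Up to standard signs, $\Phi(C)$ is the total complex of the $\Phi(C^k)$. The part of total degree $m$ of $\mathrm{Hom}^\bullet(\Phi(C),\Psi(C))$ is $\bigoplus_{k,p}\mathrm{Hom}^{m-p}(\Phi(C^k),\Psi(C^{k+p}))$, and its differential is $D_0+D_1$, where $D_0$ comes from the internal differentials of the $\Phi(C^k)$ and preserves $p$, and $D_1$ comes from $\Phi(d),\Psi(d)$ and raises $p$ by $1$. So $D_0^2=0$, $D_0D_1+D_1D_0=0$, $D_1^2=0$. By Step 1 the $D_0$-cohomology vanishes in internal degrees $m-p\ne0$.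

We seek $f=\sum_{p\ge0}f_p$ of total degree $0$ with $f_0=(f_{C^k})_k$ and $D_0f_p=-D_1f_{p-1}$ for $p\ge1$. For $p=1$ this is solvable by naturality up to homotopy. For $p\ge2$,
$$D_0D_1f_{p-1}=-D_1D_0f_{p-1}=D_1^2f_{p-2}=0,$$
and $D_1f_{p-1}$ has internal degree $1-p<0$, so it is a $D_0$-boundary. The process is finite. Then $f:\Phi(C)\to\Psi(C)$ is a chain map whose cone has a finite filtration, split in each term, with contractible subquotients $\mathrm{Cone}(f_{C^k})$. So the cone is contractible and $\Phi(C)\simeq\Psi(C)$. $\square$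

**Lemma 5.** On $l+1$ strands, with $\alpha=\sigma_1\cdots\sigma_l$ and $\alpha'=\sigma_l\cdots\sigma_1$, there is a triangle
$$qt^{-l}(1\sqcup K_l)\to(1\sqcup K_l)\alpha\alpha'\to t^{-l}K_{l+1}\to.$$

*Proof.* We turn (K4) around by conjugation. Since $J_{l+1}=\alpha'\alpha$, Lemma 4 gives $(1\sqcup K_l)\alpha\alpha'\simeq\alpha(K_l\sqcup1)\alpha'=\alpha\,[(K_l\sqcup1)J_{l+1}]\,\alpha^{-1}$. Conjugate (K4) by $\alpha$, using $\alpha(K_l\sqcup1)\alpha^{-1}\simeq1\sqcup K_l$ (Lemma 4) and $\alpha K_{l+1}\alpha^{-1}\simeq K_{l+1}$ (K2). $\square$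

*Example: the trefoil, closure of $\sigma_1^3$.* Multiply (K4), $n=1$, by $F(\sigma_1)$ and absorb: there is a triangle $qt^{-1}F(\sigma_1)\to F(\sigma_1^3)\to t^{-1}K_2\to$. By Lemma 3, $\mathcal H(F(\sigma_1))\cong\mathcal H(R_1)$ has series $\frac1{1-q}$; by (K3), $\mathcal H(K_2)$ has series $\frac t{1-q}$. Both outer terms live in even $T$-degrees, so the connecting maps of the long exact sequence, which change $T$-degree by one, vanish. The series of $\overline{\mathcal H}$ is therefore $1+q/t=t^{-1}A_{(1)}(q,t)$. The two classes have $Q$-degrees $0$ and $4$, and Fact L holds with $c_0=2$: $\mathsf F$ maps the first isomorphically to the second. The general proof repeats this computation once per event.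

## 8. The complex attached to a pair of words

A *positive permutation braid* is a positive braid in which any two strands cross at most once. By Matsumoto's theorem it is determined by its permutation. For example $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ is one, and $\sigma_1^2$ is not.

In this section and the next $M,N$ are variable. Let $v$ have $M$ zeros and $l$ ones, let $w$ have $N$ zeros and $l$ ones, $l\ge1$, and put $n=N+M+l$. Take positive permutation braids, order-preserving on equal letters (the labels at the bottom are listed first):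
$$p_v:\ v\to0^M1^l,\qquad p'_w:\ 0^N1^l\to w,\qquad\chi_{N,M}:\ \text{the first $N$ strands cross the next $M$ strands.}$$

**Definition.**
$$C(v,w)=(1_N\sqcup p_v)\,(1_{N+M}\sqcup K_l)\,(\chi_{N,M}\sqcup1_l)\,(1_M\sqcup p'_w),\qquad\mathcal H(v,w)=\mathcal H(C(v,w)).$$

*Example.* For $(v^0,w^0)=(10,100)$, the words of $\lambda=(1)$ in Section 4, we have $N=2$, $M=1$, $l=1$, $n=4$, $p_{10}=\sigma_1$, $\chi_{2,1}=\sigma_2\sigma_1$, $p'_{100}=\sigma_2\sigma_1$. So $C(10,100)=F(\sigma_3\cdot\sigma_2\sigma_1\cdot\sigma_3\sigma_2)$. Position $1$ meets only one $\sigma_1$; the left Markov move gives $\sigma_2\sigma_1\sigma_2\sigma_1=\sigma_1\sigma_2\sigma_1^2$ on three strands, and the right one gives $\sigma_1^3$: the trefoil.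

The following identities say how these braids change when a letter is added. In each line both sides are positive permutation braids with the same permutation; to see it, follow the strands from bottom to top. Here $v$ has $m$ zeros and $k$ ones, and $w$ has $r$ zeros and $k$ ones, $k\ge0$.
$$\begin{aligned}
\text{(a)}\quad&\chi_{N,1}=\sigma_N\cdots\sigma_1,\qquad\chi_{1,M}=\sigma_1\cdots\sigma_M;\\
\text{(b)}\quad&\chi_{N,M}=(\chi_{N,M-1}\sqcup1)(1_{M-1}\sqcup\chi_{N,1})=(\chi_{N,1}\sqcup1_{M-1})(1\sqcup\chi_{N,M-1});\\
\text{(c)}\quad&\chi_{N,M}=(1_{N-1}\sqcup\chi_{1,M})(\chi_{N-1,M}\sqcup1);\\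
\text{(d)}\quad&p_{0v}=1\sqcup p_v,\quad p_{v1}=p_v\sqcup1,\quad p_{1v}=(1\sqcup p_v)(\chi_{1,m}\sqcup1_k),\\
&p_{v0}=(p_v\sqcup1)\,\sigma_{m+k}\cdots\sigma_{m+1};\\
\text{(e)}\quad&p'_{0w}=1\sqcup p'_w,\quad p'_{w1}=p'_w\sqcup1,\quad p'_{1w}=(\chi_{r,1}\sqcup1_k)(1\sqcup p'_w),\\
&p'_{w0}=\sigma_{r+1}\cdots\sigma_{r+k}\,(p'_w\sqcup1).
\end{aligned}$$
For instance, in $p_{v0}$ one first sorts $v$, reaching $0^m1^k0$, and then moves the last strand left across the $k$ ones, from position $m+k+1$ to $m+1$; this is $\sigma_{m+k}\cdots\sigma_{m+1}$. In $p'_{w0}$ the last of the $r+1$ zeros first moves right across the $k$ ones, and then the rest is arranged as $w$.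

## 9. The recursion for $\mathcal H(v,w)$

**Proposition 3.** With $l$ the number of ones in each of the two words on the left side:

- (R0) $\mathcal H(1,1)=\mathbb Q[x_1]$.
- (R1) $\mathcal H(v1,w1)\cong t^{l-1}\mathcal H(v,w)$ if $l\ge2$.
- (R2) $\mathcal H(v0,w1)\cong\mathcal H(v,1w)$.
- (R3) $\mathcal H(v1,w0)\cong\mathcal H(1v,w)$.
- (R4) If $\mathcal H(1v,1w)$ and $\mathcal H(0v,0w)$ live in even $T$-degrees, then $\mathcal H(v0,w0)\cong t^{-l}\mathcal H(1v,1w)\oplus qt^{-l}\mathcal H(0v,0w)$.

These are exactly the transitions (3) with the weights of Section 5. In the proof $M,N,n$ refer to the left side, and identity strands are omitted when the position is clear.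

**Proof of (R0).** This is clear since $K_1=R_1$.

**Proof of (R1): trace away the last strand of $K_l$.** By (d), (e), $p_{v1}=p_v\sqcup1$ and $p'_{w1}=p'_w\sqcup1$. Moving $p_v$ to the end by Lemma 2, we get $(1_{N+M}\sqcup K_l)(Z\sqcup1)$ with $Z=\chi_{N,M}(1_M\sqcup p'_w)(1_N\sqcup p_v)$. By (K3) with $l-1\ge1$ in place of $n$, its $\mathcal H$ is $t^{l-1}\mathcal H((1_{N+M}\sqcup K_{l-1})Z)$. Move $p_v$ back to the front: this is $t^{l-1}\mathcal H(C(v,w))$.

**Proof of (R2): slide $K_l$ off position $n$, then remove strand $n$.** Here $v$ has $M-1$ zeros and $l$ ones, and $w$ has $N$ zeros and $l-1$ ones. By (d), (e), with indices shifted by the identity strands,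
$$C(v0,w1)=(1_N\sqcup p_v\sqcup1)\,\sigma_{n-1}\cdots\sigma_{n-l}\,(1_{n-l}\sqcup K_l)\,\chi_{N,M}\,(1_M\sqcup p'_w\sqcup1).$$
By Lemma 4 on the last $l+1$ strands, $\sigma_{n-1}\cdots\sigma_{n-l}(1_{n-l}\sqcup K_l)\simeq(1_{n-l-1}\sqcup K_l\sqcup1)\sigma_{n-1}\cdots\sigma_{n-l}$. Now position $n$ is met only by the single $\sigma_{n-1}$ (note that $\chi_{N,M}$ acts on positions $\le N+M=n-l$), and everything to the right of it is a braid. The Markov move gives
$$(1_N\sqcup p_v)(1_{n-1-l}\sqcup K_l)\,\sigma_{n-2}\cdots\sigma_{n-l}\,\chi_{N,M}(1_M\sqcup p'_w)$$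
on $n-1$ strands. $K_l$, on positions $n-l,\dots,n-1$, absorbs $\sigma_{n-2}\cdots\sigma_{n-l}$. By (b), (e),
$$\chi_{N,M}(1_M\sqcup p'_w)=\chi_{N,M-1}(1_{M-1}\sqcup\chi_{N,1})(1_M\sqcup p'_w)=\chi_{N,M-1}(1_{M-1}\sqcup p'_{1w}).$$
The result is $(1_N\sqcup p_v)(1_{N+M-1}\sqcup K_l)\,\chi_{N,M-1}\,(1_{M-1}\sqcup p'_{1w})=C(v,1w)$.

**Proof of (R3): the same, from the other side.** Here $v$ has $M$ zeros and $l-1$ ones, and $w$ has $N-1$ zeros and $l$ ones. $1_{N+M}\sqcup K_l$ commutes with $\chi_{N,M}\sqcup1_l$, so by (d), (e)
$$C(v1,w0)=(1_N\sqcup p_v\sqcup1)\,\chi_{N,M}\,(1_{n-l}\sqcup K_l)\,\sigma_{n-l}\cdots\sigma_{n-1}\,(1_M\sqcup p'_w\sqcup1).$$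
By Lemma 4, $(1_{n-l}\sqcup K_l)\sigma_{n-l}\cdots\sigma_{n-1}\simeq\sigma_{n-l}\cdots\sigma_{n-1}(1_{n-l-1}\sqcup K_l\sqcup1)$. Position $n$ is met by the single $\sigma_{n-1}$, and everything to the left of it is a braid. The Markov move, and absorption of $\sigma_{n-l}\cdots\sigma_{n-2}$, give on $n-1$ strands
$$(1_N\sqcup p_v)\,\chi_{N,M}\,(1_{n-1-l}\sqcup K_l)\,(1_M\sqcup p'_w).$$
By (c), (d),
$$(1_N\sqcup p_v)\chi_{N,M}=(1_N\sqcup p_v)(1_{N-1}\sqcup\chi_{1,M}\sqcup1_{l-1})(\chi_{N-1,M}\sqcup1_l)=(1_{N-1}\sqcup p_{1v})(\chi_{N-1,M}\sqcup1_l).$$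
Since $\chi_{N-1,M}\sqcup1_l$ commutes with $1_{N+M-1}\sqcup K_l$, this is $C(1v,w)$.

**Proof of (R4).** Here $v$ has $M-1$ zeros, $w$ has $N-1$ zeros, each has $l$ ones, and $N,M\ge1$.

*Step 1: isolate the crossings near position $n$.* With $\alpha'=\sigma_{n-1}\cdots\sigma_{n-l}$ and $\alpha=\sigma_{n-l}\cdots\sigma_{n-1}$, (d) and (e) give
$$C(v0,w0)=(1_N\sqcup p_v\sqcup1)\,\alpha'\,(1_{n-l}\sqcup K_l)\,\chi_{N,M}\,\alpha\,(1_M\sqcup p'_w\sqcup1).$$
Put $j=n-l-1=N+M-1$. By (c), (b), (a), $\chi_{N,M}=\gamma\,\sigma_j\,\chi''\,\delta$ with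
$$\gamma=1_{N-1}\sqcup\chi_{1,M-1}=\sigma_N\cdots\sigma_{N+M-2},\qquad\chi''=\chi_{N-1,M-1},\qquad\delta=1_{M-1}\sqcup\chi_{N-1,1}=\sigma_{N+M-2}\cdots\sigma_M,$$
$\chi''$ being on the first $N+M-2$ positions. The braids $\gamma,\chi'',\delta$ use only $\sigma_i$ with $i\le n-l-2$. So $\gamma$ commutes with $\alpha'$ and with $K_l$ placed on positions $\ge n-l$, and $\chi'',\delta$ commute with $\alpha$. Using Lemma 4 for $\alpha'(1_{n-l}\sqcup K_l)$,
$$C(v0,w0)\simeq(p_v\gamma)\,(1_{n-l-1}\sqcup K_l\sqcup1)\,\alpha'\sigma_j\alpha\,(\chi''\delta\,p'_w).$$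

*Step 2: remove strand $n$.* We have
$$\alpha'\sigma_j\alpha=\sigma_{n-1}\cdots\sigma_{j+1}\sigma_j\sigma_{j+1}\cdots\sigma_{n-1}=\sigma_j\cdots\sigma_{n-2}\,\sigma_{n-1}\,\sigma_{n-2}\cdots\sigma_j,$$
as these are two reduced words, of length $2l+1$, of the transposition $(j\ n)$. Now position $n$ is met by a single $\sigma_{n-1}$, followed by a braid. By the Markov move $\mathcal H(v0,w0)$ is $\mathcal H$ of
$$(p_v\gamma)\,(1_{n-1-l}\sqcup K_l)\,(\sigma_j\cdots\sigma_{n-2})(\sigma_{n-2}\cdots\sigma_j)\,(\chi''\delta\,p'_w)$$
on $n-1$ strands.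

*Step 3: resolve.* By Lemma 5 on the last $l+1$ strands (positions $j,\dots,n-1$), this complex is the middle term of a triangle with first term $qt^{-l}E_2$ and third term $t^{-l}E_1$, where
$$E_1=(p_v\gamma)(1_{n-l-2}\sqcup K_{l+1})(\chi''\delta\,p'_w),\qquad E_2=(p_v\gamma)(1_{n-l-1}\sqcup K_l)(\chi''\delta\,p'_w).$$

*Step 4: $E_1=C(1v,1w)$.* By (d), (e), $(1_N\sqcup p_v)\gamma=1_{N-1}\sqcup p_{1v}$ and $\delta(1_M\sqcup p'_w)=1_{M-1}\sqcup p'_{1w}$; also $n-l-2=(N-1)+(M-1)$.

*Step 5: $\mathcal H(E_2)\cong\mathcal H(0v,0w)$.* Moving $\gamma$ past $K_l$, $E_2\simeq(1_N\sqcup p_v)(1_{n-l-1}\sqcup K_l)(\gamma\chi''\delta)(1_M\sqcup p'_w)$. On the other side, by (a), (b), (d), (e),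
$$C(0v,0w)=(1_{N+1}\sqcup p_v)(1_{N+M}\sqcup K_l)\,\sigma_N\cdots\sigma_2\,\sigma_1\,(1\sqcup\chi_{N,M-1})(1_{M+1}\sqcup p'_w).$$
Position $1$ is met by the single $\sigma_1$ (note $N\ge1$), and everything to the right of it is a braid. The left Markov move gives
$$(1_N\sqcup p_v)(1_{N+M-1}\sqcup K_l)\,(\sigma_{N-1}\cdots\sigma_1)\chi_{N,M-1}\,(1_M\sqcup p'_w).$$
Mark the strand at position $N$ by $\ast$. Both $\gamma\chi''\delta$ and $(\sigma_{N-1}\cdots\sigma_1)\chi_{N,M-1}$ are positive braids $0^{N-1}\ast0^{M-1}\to0^{M-1}\ast0^{N-1}$, in which each of the first $N-1$ strands crosses each of the last $M-1$ once, $\ast$ crosses every other strand once, and there are no other crossings: $NM-1$ in each. In the first, $\ast$ goes right across the last $M-1$ strands ($\gamma$), the two blocks cross ($\chi''$), and $\ast$ comes back left across the other $N-1$ strands ($\delta$). In the second, $\ast$ goes left across the first $N-1$ strands and then all $N$ of them cross the last $M-1$. So they are the same positive permutation braid, and the last complex is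 $E_2$.

*Step 6: split.* Under the evenness hypothesis the outer terms of the long exact sequence of the triangle live in even $T$-degrees, since $q$ and $t$ preserve parity. So the connecting maps vanish, and the sequence splits into short exact sequences of graded vector spaces. $\square$

## 10. The knot of $\lambda$, and hard Lefschetz

We prove Theorem 2.

**Step 1: the graded dimension at the root.** By Proposition 1 and Step 5 of Section 4, the tree of histories from $(v^0,w^0)$ is finite, all events have $l\ge1$, all $(1,1)$ events except the last have $l\ge2$, and the state before the last event is $(1,1)$; the last event has weight $t^0=1$. We claim that for every state $(v,w)$ in the tree, other than the empty one, $\mathcal H(v,w)$ lives in even $T$-degrees and has series $\frac1{1-q}$ times the sum, over all completions of the history from $(v,w)$, of the product of the weights. For $(1,1)$ this is (R0). For the other states it follows, by induction from the leaves, from (R1)–(R4); the induction hypothesis supplies the evenness needed in (R4).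 By (5), the series of $\mathcal H(v^0,w^0)$ is $t^{-|\lambda|}A_\lambda^\theta(q,t)/(1-q)$.

**Step 2: the root is a knot.** Since $l=1$ and $K_1=R_1$, $C(v^0,w^0)=F(\beta)$ for a positive braid $\beta$. To count the components of its closure, follow the history of $\mu=\varnothing$. It has no creations, so $l=1$ until the end. For $l=1$ the steps in (R2) and (R3) are braid relations, conjugations and Markov moves, that is, isotopies of closed braids. A pass in (R4) consists of such an isotopy, the replacement of the pure braid $\sigma_{n-2}\sigma_{n-2}$ by the identity (this gives $E_2$), and another such isotopy. None of this changes the number of components. The history reaches $(1,1)$, the closure of one strand, which has one component. So the closure of $\beta$ is a knot, and Fact L applies.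

**Step 3: translate degrees.** By Step 1 the space $\overline{\mathcal H}$ of this knot has graded dimension $t^{-|\lambda|}A_\lambda^\theta(q,t)$. Write $A_\lambda^\theta=\sum a_{ij}q^it^j$. Then $a_{ij}$ is the dimension of the piece $\overline{\mathcal H}_{(i,j)}$ of $Q$-degree $2(i-j)+2|\lambda|$ and $T$-degree $2(j-|\lambda|)$. The operator $\mathsf F$, of degree $Q^4T^{-2}=q/t$, maps $\overline{\mathcal H}_{(i,j)}$ to $\overline{\mathcal H}_{(i+1,j-1)}$. All $Q$-degrees are even, so $c_0$ is even; put $c'=c_0/2-|\lambda|\in\mathbb Z$. By Fact L, for $k\ge0$ and each $d$, $\mathsf F^k$ is an isomorphism from the part with $i-j=c'-k$, $i+j=d$ to the part with $i-j=c'+k$, $i+j=d$.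

**Step 4: the centre is $c'=0$.** For the term of $\mu$ we have $i=|\lambda|-|\mu|$ and $0\le j\le|\mu|$, so $|i-j|\le|\lambda|$. The value $i-j=|\lambda|$ is attained by $\mu=\varnothing$. By (4) with $\mu=\lambda$ the right side is an empty sum, so $\mathrm{sim}_\theta(\lambda)=|\lambda|$, and the value $-|\lambda|$ is attained by $\mu=\lambda$. By Step 3 the set of occurring values of $i-j$ is symmetric about $c'$. So $c'=0$.

**Step 5: conclude.** Let $i<j$ and $k=j-i$. Then $\mathsf F^{k}:\overline{\mathcal H}_{(i,j)}\to\overline{\mathcal H}_{(j,i)}$ is an isomorphism, so $a_{ij}=a_{ji}$. In particular $\mathsf F^{k}$, hence $\mathsf F$, is injective on $\overline{\mathcal H}_{(i,j)}$, so $a_{ij}\le a_{i+1,j-1}$. By Lemma 1, $A_\lambda^\theta$ is Schur-positive, and it is symmetric. This proves Theorem 2 and, by Section 3, Theorem 1: $A_\lambda(q,t)$ is Schur-positive for every triangular partition $\lambda$. $\blacksquare$
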